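# The sharp exponent in the $k$-cycle removal lemma over $\mathbb F_p^n$

## 1. The theorem: polynomial removal with exponent $1+\frac{k-2}{c_{p,k}}$

Fix a prime $p\ge 2$ and an integer $k\ge 3$. For $n\ge 1$ write $N=|\mathbb F_p^n|=p^n$. Given $X_1,\dots,X_k\subseteq\mathbb F_p^n$, a *$k$-cycle* (or just *cycle*) is a tuple $(x_1,\dots,x_k)\in X_1\times\dots\times X_k$ with $x_1+\dots+x_k=0$. For $m\ge 3$ define $c_{p,m}$ by
$$\inf_{0<t<1}\frac{1+t+\dots+t^{p-1}}{t^{(p-1)/m}}=p^{\,1-c_{p,m}} .\tag{1}$$

**Theorem A.** Let $C=1+\frac{k-2}{c_{p,k}}$. Let $0<\varepsilon<1$, let $n\ge1$ and let $X_1,\dots,X_k\subseteq \mathbb F_p^n$. Then at least one of the following holds: there are at least $\varepsilon^{C}N^{k-1}$ $k$-cycles in $X_1\times\dots\times X_k$; or one can delete fewer than $\varepsilon N$ elements from each of $X_1,\dots,X_k$ so that afterwards no $k$-cycles remain.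

Call an exponent $C'>0$ *admissible* if this statement holds with $C'$ in place of $C$. Theorem A says that $1+\frac{k-2}{c_{p,k}}$ is admissible. If $C'$ is admissible, so is every larger exponent, and the question is what the smallest one is. The problem comes from the paper of Jacob Fox, László Miklós Lovász and Lisa Sauermann, "A polynomial bound for the arithmetic $k$-cycle removal lemma in vector spaces", arXiv:1709.04440 (2017). The following facts are given as known with the problem, and we quote them without proof:

* $\frac{k-2}{c_{p,3}}+1$ is admissible;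
* every admissible exponent is at least $\frac{k-2}{c_{p,k}}+1$;
* for $k=3$ the smallest admissible exponent is $1+\frac1{c_{p,3}}$.

Combining the second fact with Theorem A, for every prime $p$ and every $k\ge 3$ the smallest admissible exponent is
$$C_{p,k}=1+\frac{k-2}{c_{p,k}},$$
and it is a minimum, not only an infimum.

**What the theorem says.** If the cycles cannot all be destroyed by small deletions, then there must be many of them: a proportion $\varepsilon^C$ of the $N^{k-1}$ zero-sum tuples in $(\mathbb F_p^n)^k$. The exponent does not depend on $n$.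

**The constant.** Let $f_m(t)$ be the quotient in (1). We have $f_m(t)\to\infty$ as $t\to0$, $f_m(1)=p$, and the logarithmic derivative of $f_m$ at $t=1$ is $\frac{p-1}2-\frac{p-1}m>0$. So the infimum is smaller than $p$ and is attained at some $t\in(0,1)$. Moreover $f_m(t)>t^{-(p-1)/m}>1$ for $t<1$. Hence $0<c_{p,m}<1$. For fixed $t<1$ the factor $t^{-(p-1)/m}$ decreases with $m$, so $c_{p,m}$ increases strictly with $m$, and for $k>3$ the exponent in Theorem A is strictly smaller than $\frac{k-2}{c_{p,3}}+1$.

For $p=2$, setting the logarithmic derivative $\frac1{1+t}-\frac1{mt}$ to zero gives $t=\frac1{m-1}$, and $1-c_{2,m}=\log_2 m-\frac{m-1}m\log_2(m-1)$. So $c_{2,3}\approx0.0817$ and $c_{2,4}\approx 0.1887$. For $p=2$, $k=4$ the exponent of Theorem A is about $11.60$, while $\frac{k-2}{c_{2,3}}+1\approx25.48$.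

**Two cases by hand.** If we allowed $k=2$, the cycles would be the pairs $(x,-x)$. If there are $T<\varepsilon N$ of them, delete all elements that they use. So the exponent $1$ works.

For $k\ge3$ take all $X_j$ equal to a subspace $W$ of codimension $d$, and $\varepsilon=\frac1{kp^d}$. Suppose we delete $S_j\subseteq W$ with $|S_j|<\varepsilon N=|W|/k$. A uniformly random cycle of $W\times\dots\times W$ has each coordinate uniform on $W$, so it meets a deleted element with probability at most $\sum_j|S_j|/|W|<1$, and some cycle survives. So the second alternative fails, while the number of cycles is $|W|^{k-1}=(k\varepsilon)^{k-1}N^{k-1}$. Letting $d\to\infty$, every admissible exponent is at least $k-1$. This is consistent with $C=1+\frac{k-2}{c}>k-1$.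

## 2. An entropy inequality that implies removal

Throughout, $p,k$ are fixed, $c=c_{p,k}$, $C=1+\frac{k-2}c$, $V=\mathbb F_p^n$, $N=p^n$, and all logarithms are to base $p$. The entropy of a finitely valued random variable $X$ is $H(X)=-\sum_x\Pr(X=x)\log\Pr(X=x)$. We use these textbook facts.

* $H(X)\le\log|\mathrm{supp}\,X|$, with equality if $X$ is uniform on its support. If $\Pr(X=x)\le\beta$ for all $x$, then $H(X)\ge-\log\beta$.
* $H(X,W)=H(W)+H(X\mid W)$. Hence $H(f(X))\le H(X)$. Entropies of independent variables add.
* $H(X_1,X_2\mid W)\le H(X_1\mid W)+H(X_2\mid W)$.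
* On a fixed finite set, $H$ is a continuous function of the distribution.

**Definition.** A *random cycle* in $X_1\times\dots\times X_k$ is a random variable $Y=(Y_1,\dots,Y_k)$ supported on the $k$-cycles of $X_1\times\dots\times X_k$.

**Theorem B.** Let $X_1,\dots,X_k\subseteq V$ have exactly $T$ $k$-cycles, and let $Y$ be any random cycle. Then
$$T\ \ge\ N^{k-1}\prod_{j=1}^k\Big(\frac{p^{H(Y_j)}}{N}\Big)^{C/k}.$$

For instance, if $Y$ is uniform on the cycles of a subspace $W$ of codimension $d$, Theorem B says $p^{-d(k-1)}\ge p^{-dC}$, which is true since $C>k-1$.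

**Theorem C.** Let $\varepsilon_1,\dots,\varepsilon_k\in(0,1]$ and $X_1,\dots,X_k\subseteq V$. Either there are at least $(\varepsilon_1\cdots\varepsilon_k)^{C/k}N^{k-1}$ $k$-cycles, or one can delete fewer than $\varepsilon_jN$ elements from each $X_j$ so that no $k$-cycles remain.

**Theorem B implies Theorem A.** Suppose the deletion alternative fails. Take a maximal family of cycles any two of which differ in every coordinate, and let $M$ be its size. If $M<\varepsilon N$, delete from each $X_j$ the $M$ elements used by the family. A surviving cycle would differ from every member in every coordinate, contradicting maximality, so no cycle survives, a contradiction. Hence $M\ge\varepsilon N$. Let $Y$ be uniform on the family. Each $Y_j$ is uniform on $M$ elements, so $H(Y_j)=\log M$, and Theorem B gives $T\ge N^{k-1}(M/N)^C\ge\varepsilon^CN^{k-1}$. $\square$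

Theorem A also follows from Theorem C with all $\varepsilon_j=\varepsilon$. Both implications work with any constant in place of $C$. So by the quoted lower bound, $C$ cannot be replaced by a smaller constant in Theorem B or Theorem C.

It remains to prove B, and then C from B. The core is a special case of B in which the sets are symmetric and regular (Proposition 6). Sections 3 to 7 are devoted to it.

## 3. Splitting off one variable at a time

Let $\mathbb F$ be the algebraic closure of $\mathbb F_p$; we only need that it is an infinite field containing $\mathbb F_p$.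

**Definition.** Let $X_1,\dots,X_k$ be finite sets and $E\subseteq\prod_jX_j$. A *slice decomposition* of $1_E$ with parameters $r_1,\dots,r_k$ is an identity
$$1_E(x)=\sum_{j=1}^k\sum_{i=1}^{r_j}u_{j,i}(x_j)\,v_{j,i}\big((x_l)_{l\ne j}\big)\qquad\text{over }\mathbb F.\tag{2}$$

Example: for $p=2$, $k=3$ and one-dimensional variables, $1[x+y+z=0]=1+x+y+z=1\cdot(1+y+z)+1\cdot x$, where the first product splits off $x$ and the second splits off $y$. So $(r_1,r_2,r_3)=(1,1,0)$.

**Lemma 1.** The function $1[x_1+\dots+x_k=0]$ on $(\mathbb F_p^{n'})^k$ has a slice decomposition with $\sum_jr_j\le k\,p^{(1-c)n'}$. By restricting all functions, the same holds on $X_1\times\dots\times X_k$ for any $X_j\subseteq\mathbb F_p^{n'}$.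

*Proof.* The function equals $\prod_{i=1}^{n'}\big(1-(\sum_jx_{j,i})^{p-1}\big)$, because $a^{p-1}=1$ for $a\in\mathbb F_p\setminus\{0\}$. This polynomial has total degree at most $(p-1)n'$, and degree at most $p-1$ in each variable $x_{j,i}$, since $x_{j,i}$ occurs only in the $i$-th factor. In each monomial some block $x_j$ of variables has degree at most $(p-1)n'/k$. Assign the monomial to such a $j$, and group the monomials assigned to $j$ by their $x_j$-part. So $r_j$ is at most the number of $a\in\{0,\dots,p-1\}^{n'}$ with $\sum_ia_i\le(p-1)n'/k$. For $t\in(0,1)$, each such $a$ has $t^{\sum a_i}\ge t^{(p-1)n'/k}$, while $\sum_{a}t^{\sum a_i}=(1+t+\dots+t^{p-1})^{n'}$ over all $a$. Hence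
$$r_j\le\Big(\frac{1+t+\dots+t^{p-1}}{t^{(p-1)/k}}\Big)^{n'}.$$
Take the infimum over $t$. $\square$

Given (2), put $G_j=\{g\in\mathbb F^{X_j}:\sum_{x}g(x)u_{j,i}(x)=0\text{ for }1\le i\le r_j\}$, a subspace of codimension at most $r_j$.

**Lemma 2.** (i) If $g_j\in G_j$ for all $j$, then $\sum_{x\in E}\prod_jg_j(x_j)=0$.
(ii) $G_j$ contains a function vanishing at no more than $r_j$ points of $X_j$.
(iii) Let $A$ be a matrix on $X_1\times X_2$ with $\sum_{x,y}A(x,y)g_1(x)g_2(y)=0$ for all $g_1\in G_1$, $g_2\in G_2$. Then $\operatorname{rank}A\le r_1+r_2$. The same holds for any other pair of indices.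

*Proof.* (i) Multiply (2) by $\prod_jg_j(x_j)$ and sum over $\prod_jX_j$. The term with index $(j,i)$ contains the factor $\sum_{x_j}g_j(x_j)u_{j,i}(x_j)=0$.
(ii) Let $d=\dim G_j\ge|X_j|-r_j$. Some $d$ coordinates project $G_j$ isomorphically onto $\mathbb F^d$. The preimage of the all-ones vector is nonzero on these $d$ points, so it vanishes at no more than $|X_j|-d\le r_j$ points.
(iii) $A$ maps $G_2$ into the annihilator of $G_1$ in $\mathbb F^{X_1}$, of dimension at most $r_1$. As $G_2$ has codimension at most $r_2$, the image of $A$ has dimension at most $r_1+r_2$. $\square$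

The first consequence concerns cycles that do not touch each other.

**Lemma 3.** Let $k=3$, let $1_E$ have a slice decomposition (2), and suppose any two distinct members of $E$ differ in every coordinate. Then $|E|\le r_1+r_2+r_3$.

*Proof.* Take $g_3\in G_3$ vanishing at no more than $r_3$ points. Let $A$ be the matrix on $X_1\times X_2$ with entry $g_3(e_3)$ at position $(e_1,e_2)$ for each $e\in E$, and $0$ elsewhere. By Lemma 2(i) its bilinear form vanishes on $G_1\times G_2$, so $\operatorname{rank}A\le r_1+r_2$ by Lemma 2(iii). Since $A$ has at most one nonzero entry in each row and column, its rank is the number of its nonzero entries. As the $e_3$ are distinct, this number is at least $|E|-r_3$. $\square$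

## 4. Isolating cycles in a random subspace, and why this stops at $k=4$

Suppose $Z_1,\dots,Z_k\subseteq V$ all have size $M$, and each element of each $Z_j$ lies in exactly $T/M$ of the $T$ cycles. The target is $T\ge N^{k-1}(M/N)^C$. Here is a sensible first attempt, up to constant factors.

Choose a random subspace $U$ of codimension $r$ and random shifts $a_1,\dots,a_k$ with $\sum_ja_j=0$, and keep only those $z\in Z_j$ with $z+a_j\in U$. A cycle survives with probability $p^{-(k-1)r}$, because the condition on its last coordinate follows from the others. If the cycle $x$ survives, another cycle $x'$ survives exactly when all differences $d_j=x'_j-x_j$ lie in $U$. This has probability about $p^{-rR}$, where $R=\dim\langle d_1,\dots,d_k\rangle$. Choose $r$ so that a typical survivor is isolated, that is, shares no coordinate with any other survivor. Then compare the number of isolated survivors with a slice decomposition inside $U\cong\mathbb F_p^{n-r}$.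

**For $k=3$ this works.** If $x'\ne x$ and $x'_1=x_1$, then $d_1=0$ and $d_3=-d_2\neq0$, so $R=1$. There are $T/M-1$ such $x'$, so $p^r\approx T/M$ suffices. About $Tp^{-2r}\approx Mp^{-r}$ isolated cycles survive, and Lemmas 1 and 3 give $Mp^{-r}\lesssim(Np^{-r})^{1-c}$. So $p^r\gtrsim N(M/N)^{1/c}$ and $T\approx Mp^r\gtrsim N^2(M/N)^{1+1/c}$.

**For $k\ge4$.** Two cycles sharing one coordinate have $R\le k-2$. If all of them had $R=k-2$, then $p^{(k-2)r}\approx T/M$ would isolate. Again $Tp^{-(k-1)r}\approx Mp^{-r}$. A bound $Mp^{-r}\lesssim(Np^{-r})^{1-c}$ would give $p^r\gtrsim N(M/N)^{1/c}$ and $T\approx Mp^{(k-2)r}\gtrsim N^{k-1}(M/N)^C$, exactly the target. But there can be too many $x'$ with small $R$.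

**Example (three-element sets).** Let $p=3$, $k=4$, $n\ge4$, and let every $Z_j$ be the set of indicator vectors of 3-element subsets of $\{1,\dots,n\}$ in $\mathbb F_3^n$. If $x_1+\dots+x_4=0$ with $x_j\in Z_j$, each position carries $0$ or $3$ ones. There are $12$ ones in total, so exactly four positions carry ones, and each of the four positions is missed by exactly one $x_j$. As each $x_j$ has three ones, each $x_j$ misses exactly one of the four. So cycles correspond to ordered quadruples $(i_1,i_2,i_3,i_4)$ of distinct positions, where $x_j$ is the indicator of $\{i_1,\dots,i_4\}\setminus\{i_j\}$. Hence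
$$M=\tbinom n3,\qquad T=n(n-1)(n-2)(n-3),\qquad T/M=6(n-3).$$
Now move $i_1$ to another free position $i_1'$ and keep $i_2,i_3,i_4$. With $d=e_{i_1'}-e_{i_1}$ this changes $x$ by $(0,d,d,d)$, so $R=1$. Together with $x$ itself there are $n-3$ such cycles, all containing $x_1$. In the $m$-th power of the system (sets $Z_j^m\subseteq V^m$) there are $(n-3)^m$ of them, and given that $x$ survives, the expected number of surviving ones is about $(n-3)^mp^{-r}$. The choice $p^{2r}\approx(T/M)^m=(6(n-3))^m$ makes this exponentially large in $m$ as soon as $(n-3)^2>6(n-3)$, i.e. $n>9$. So at this $r$ survivors are not isolated. A larger $r$ would isolate, but then $T/M$ is smaller than $p^{(k-2)r}$ after taking $m$-th roots, and the last inference above, from a lower bound on $p^r$ to one on $T$, is lost.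

**The way around.** We go the other way: choose $r$ *small*, and allow each element of the sampled sets to lie in up to $D$ surviving cycles. We ask only for a much weaker form of isolation: a typical survivor $x$ is determined among the survivors by the pair $(x_1,x_2)$, and also by the pair $(x_3,x_4)$. Two things must then be shown. First, a slice decomposition limits the number of such cycles with a loss of only a factor $D$ (Section 5). Second, for a suitable $r$ the pairs do determine the cycle, and $D$ is just as large as the count can bear (Sections 6 and 7).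

## 5. Low-rank matrix spaces with sparse support

**Lemma 4.** Let $\mathcal A$ be a linear space of matrices over $\mathbb F$, all of rank at most $\rho$, and all supported in a set $S$ of positions with at most $D$ positions in every row and every column. Then $\dim\mathcal A\le\rho D$.

Example: all matrices supported in one $D\times D$ block form a space of dimension $D^2$ with ranks at most $D$, so equality occurs.

*Proof.* Order positions lexicographically, first by row and then by column. Let $L$ be the set of first nonzero positions of nonzero members of $\mathcal A$. For each $l\in L$ pick $A_l\in\mathcal A$ whose first nonzero position is $l$. The $A_l$ are linearly independent, since their first nonzero positions are distinct. They span $\mathcal A$: subtracting multiples of them from a member successively moves its first nonzero position later, until the member becomes $0$. So $|L|=\dim\mathcal A$. Also $L\subseteq S$.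

**Step 1: a matching in $L$ has size at most $\rho$.** The purpose is to turn a large matching into a member of large rank. Suppose $L$ contains $(i_1,j_1),\dots,(i_\nu,j_\nu)$ with $i_1<\dots<i_\nu$ and distinct $j_1,\dots,j_\nu$. Let $A_s\in\mathcal A$ have first nonzero position $(i_s,j_s)$. Consider the minor of $\sum_st_sA_s$ in rows $i_1,\dots,i_\nu$ and columns $j_1,\dots,j_\nu$, a polynomial in $t_1,\dots,t_\nu$. By multilinearity in the rows, the coefficient of $t_1\cdots t_\nu$ is $\sum_s\det\big(A_{s(a)}(i_a,j_b)\big)_{a,b}$ over permutations $s$ of $\{1,\dots,\nu\}$. If $a<s(a)$, then $A_{s(a)}$ vanishes in row $i_a$, because this row precedes row $i_{s(a)}$. So only permutations with $s(a)\le a$ for all $a$ contribute, that is, only the identity. The coefficient is therefore $\det\big(A_a(i_a,j_b)\big)_{a,b}$. Here $A_a(i_a,j_b)=0$ if $j_b<j_a$, and $A_a(i_a,j_a)\ne0$. Reordering the indices by increasing $j$, we get a triangular matrix with nonzero diagonal. So the coefficient is nonzero and the minor is a nonzero polynomial in the $t_s$. As $\mathbb F$ is infinite,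 some member of $\mathcal A$ has this minor nonzero and hence rank at least $\nu$. So $\nu\le\rho$.

**Step 2: cover $L$ by few lines.** View $L$ as a bipartite graph between rows and columns. By Step 1 its matchings have size at most $\rho$. By König's theorem $L$ is covered by at most $\rho$ rows and columns. Each contains at most $D$ positions of $S\supseteq L$. So $|L|\le\rho D$. $\square$

**Lemma 5.** Let $k\ge4$, let $1_E$ have a slice decomposition (2), and let $\hat E\subseteq E$ be such that $e\mapsto(e_1,e_2)$ and $e\mapsto(e_3,e_4)$ are injective on $\hat E$, and every element of every $X_j$ lies in at most $D$ members of $\hat E$, where $D\ge1$. Then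
$$|\hat E|\le D\sum_{j=1}^kr_j+|E\setminus\hat E| .$$

*Proof.* **Step 1: remove the coordinates $j\ge5$.** The purpose is to reduce to two pairs of coordinates. For $j\ge5$ fix $g_j\in G_j$ vanishing at no more than $r_j$ points, by Lemma 2(ii). Put $w(x)=\prod_{j\ge5}g_j(x_j)$ (so $w=1$ if $k=4$) and $\hat E'=\{e\in\hat E:w(e)\ne0\}$. A zero of $g_j$ lies in at most $D$ members of $\hat E$, so
$$|\hat E'|\ge|\hat E|-D\sum_{j\ge5}r_j.\tag{3}$$
Put $E_b=E\setminus\hat E$. Regard elements of $G_1\otimes G_2$ as functions on $X_1\times X_2$, and elements of $G_3\otimes G_4$ as functions on $X_3\times X_4$. By Lemma 2(i) and bilinearity,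
$$\sum_{x\in E}w(x)\,t(x_1,x_2)\,s(x_3,x_4)=0\qquad(t\in G_1\otimes G_2,\ s\in G_3\otimes G_4).\tag{4}$$

**Step 2: orthogonality.** The purpose is to read (4) as a statement about two subspaces of $\mathbb F^{\hat E'}$. Define linear maps
$$P(t)=(t(e_1,e_2))_{e\in\hat E'},\qquad Q(s)=(s(e_3,e_4))_{e\in\hat E'},\qquad P_b(t)=(t(e_1,e_2))_{e\in E_b}.$$
If $P_b(t)=0$, the members of $E_b$ contribute nothing to (4), and those of $\hat E\setminus\hat E'$ contribute nothing because $w=0$ there. So $\sum_{e\in\hat E'}w(e)P(t)_eQ(s)_e=0$ for all $s$. Since $w\ne0$ on $\hat E'$, this diagonal form is nondegenerate, and hence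
$$\dim P(\ker P_b)+\dim\operatorname{Im}Q\le|\hat E'|.\tag{5}$$
Moreover, since $\dim\operatorname{Im}P_b\le|E_b|$,
$$\dim P(\ker P_b)\ge\dim\ker P_b-\dim\ker P=\dim\operatorname{Im}P-\dim\operatorname{Im}P_b\ge\dim\operatorname{Im}P-|E_b|.\tag{6}$$

**Step 3: $P$ and $Q$ have large image.** The purpose is to show that the annihilator of $\operatorname{Im}P$ is small. This annihilator consists of the $a\in\mathbb F^{\hat E'}$ with $\sum_ea_eg_1(e_1)g_2(e_2)=0$ for all $g_1\in G_1$, $g_2\in G_2$. As $e\mapsto(e_1,e_2)$ is injective on $\hat E'$, placing $a_e$ at position $(e_1,e_2)$ identifies the annihilator with a linear space of matrices on $X_1\times X_2$. They are supported on $\{(e_1,e_2):e\in\hat E'\}$, which has at most $D$ positions in each row and column. Their bilinear forms vanish on $G_1\times G_2$, so they have rank at most $r_1+r_2$ by Lemma 2(iii). By Lemma 4 the annihilator has dimension at most $(r_1+r_2)D$. So $\dim\operatorname{Im}P\ge|\hat E'|-(r_1+r_2)D$, and in the same way $\dim\operatorname{Im}Q\ge|\hat E'|-(r_3+r_4)D$.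

**Step 4: combine.** Inserting these bounds in (6) and (5) gives $|\hat E'|\le D(r_1+r_2+r_3+r_4)+|E_b|$. With (3) the lemma follows. $\square$

## 6. Entropies of the linear images of a random cycle

**Proposition 6.** Let $Z_1,\dots,Z_k\subseteq V=\mathbb F_p^n$ with $|Z_j|=M\ge1$ have exactly $T\ge1$ cycles. Assume each element of each $Z_j$ lies in exactly $T/M$ cycles, and that for every $\pi\in S_k$ there is a linear automorphism $L_\pi$ of $V$ with $L_\pi(Z_j)=Z_{\pi(j)}$ for all $j$. Then $T\ge N^{k-1}(M/N)^C$.

In the example of three-element sets, all $Z_j$ are equal and one may take every $L_\pi$ to be the identity.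

The proof occupies this section and the next. Let $\mathcal C$ be the set of cycles, $Y$ uniform on $\mathcal C$, $\tau=\log T$ and $\eta=\log M\le n$. We must show
$$\tau\ge(k-1)n-C(n-\eta).\tag{7}$$

By Section 4 we need to know how many cycles $x'$ have a given set of linear relations with $x$. For a subspace $A\le\mathbb F_p^k$ put
$$AY=\Big(\sum_j\alpha_jY_j\Big)_{\alpha\in A},\qquad h(A)=H(AY),$$
and for $x\in\mathcal C$ let $n_A(x)$ be the number of $x'\in\mathcal C$ with $\sum_j\alpha_jx'_j=\sum_j\alpha_jx_j$ for all $\alpha\in A$. Given the value of $AY$, the variable $Y$ is uniform on $n_A(Y)$ cycles, so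
$$\mathbb E\log n_A(Y)=H(Y\mid AY)=\tau-h(A).\tag{8}$$
Let $\pi\in S_k$ act on $\mathbb F_p^k$ by $(\pi\alpha)_{\pi(j)}=\alpha_j$, so that $\pi e_j=e_{\pi(j)}$. Let $\mathbf 1=(1,\dots,1)$.

Example: if all $Z_j=V$ and $\mathbf 1\in A$, then $AY$ is uniform on a space of dimension $(\dim A-1)n$ over $\mathbb F_p$, so $h(A)=(\dim A-1)n$.

**Lemma 7.** (i) If $A\subseteq B$, then $h(A)\le h(B)$. Also $h(\mathbb F_p^k)=\tau$.
(ii) $h(A+B)+h(A\cap B)\le h(A)+h(B)$.
(iii) $h(\pi A)=h(A)$ for $\pi\in S_k$.
(iv) $h(\langle\mathbf 1,e_j\rangle)=\eta$ for every $j$.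

*Proof.* (i) $AY$ is a function of $BY$, and $\mathbb F_p^kY$ determines $Y$, which is uniform on $T$ values.
(ii) Let $W=(A\cap B)Y$, a function of $AY$ and also of $BY$. Since $(AY,BY)$ and $(A+B)Y$ determine each other, $H((A+B)Y\mid W)\le H(AY\mid W)+H(BY\mid W)$. Adding $2H(W)$ to both sides gives the claim.
(iii) Put $Y'_{\pi(j)}=L_\pi Y_j$. Then $Y'_{\pi(j)}\in Z_{\pi(j)}$ and $\sum_jY'_j=L_\pi(\sum_jY_j)=0$. So $Y\mapsto Y'$ is an injective map $\mathcal C\to\mathcal C$, hence a bijection, and $Y'$ has the law of $Y$. Moreover $\sum_i(\pi\alpha)_iY'_i=L_\pi\big(\sum_j\alpha_jY_j\big)$. So $h(\pi A)=H((\pi A)Y')=H(AY)=h(A)$.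
(iv) Since $\sum_jY_j=0$, the entropy is $H(Y_j)$. By regularity, $Y_j$ is uniform on $Z_j$. $\square$

Put $B_1=\langle\mathbf 1,e_1\rangle$, of dimension $2$, and
$$y=\min_{A\supsetneq B_1}\frac{h(A)-\eta}{\dim A-2}\ \ge\ 0,\qquad\text{so that}\qquad\tau\ge\eta+(k-2)y,\tag{9}$$
where the second part is the case $A=\mathbb F_p^k$. The number $y$ will be the codimension, per factor, of the random subspace. It is chosen so that the inequality (9), needed at the end, holds by definition. If $y\ge n$, then $\tau\ge\eta+(k-2)n=(k-1)n-(n-\eta)\ge(k-1)n-C(n-\eta)$, as $C\ge1$, and (7) holds. **From now on $y<n$.** Put also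
$$\delta=\tau-\eta-(k-2)y\ge0.$$

**Lemma 8.** (a) If $A\supseteq\langle\mathbf 1,e_j\rangle$, then $h(A)\ge\eta+(\dim A-2)y$.
(b) If $A\supseteq\langle\mathbf 1,e_i,e_j\rangle$ with $i\ne j$, then $\tau-h(A)\le(k-\dim A)\,y$.

Part (b) is what will make *pairs* of coordinates determine a cycle: subspaces containing two coordinate vectors cannot have the large fibres seen in Section 4.

*Proof.* (a) For $j=1$ this is the definition of $y$, together with $h(B_1)=\eta$. The general case follows from Lemma 7(iii).

(b) By symmetry let $\{i,j\}=\{1,2\}$.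

**Step 1: a largest minimizer.** The purpose is to find a large subspace on which $h$ is as small as (a) allows. On the subspaces containing $B_1$ let $g(A)=h(A)-y\dim A$. Since $\dim(A+B)+\dim(A\cap B)=\dim A+\dim B$, Lemma 7(ii) gives $g(A+B)+g(A\cap B)\le g(A)+g(B)$. By (a), $g\ge\eta-2y$, with equality at $B_1$ and, by the choice of $y$, at some $A\supsetneq B_1$. If $A,B$ are minimizers of $g$, then $g(A+B)+g(A\cap B)\le2\min g$, so $A+B$ is a minimizer too. Hence the sum $A_*$ of all minimizers is a minimizer, and $A_*\supsetneq B_1$.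

**Step 2: $A_*$ is large.** The purpose is to show $A+A_*=\mathbb F_p^k$. If $\pi\in S_k$ fixes $1$, then $\pi B_1=B_1$ and $g(\pi A)=g(A)$, so $\pi$ permutes the minimizers and $\pi A_*=A_*$. Now $B_1$ consists exactly of the vectors $(s,t,t,\dots,t)$. So some $v\in A_*$ has $v_a\ne v_b$ with $a,b\ge2$. Subtracting from $v$ its image under the transposition $(a\,b)$ we get $(v_a-v_b)(e_a-e_b)\in A_*$. By invariance, $e_{a'}-e_{b'}\in A_*$ for all $a',b'\ge2$. Since $e_1\in A_*$ and $e_2\in A$, the sum $A+A_*$ contains $e_1$, $e_2$ and all $e_2-e_b$ with $b\geq 2$. So $A+A_*=\mathbb F_p^k$.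

**Step 3: conclude by submodularity.** Since $A_*$ is a minimizer, $h(A_*)=\eta+(\dim A_*-2)y$. Since $A\cap A_*\supseteq B_1$, part (a) gives $h(A\cap A_*)\ge\eta+(\dim(A\cap A_*)-2)y$. With Lemma 7(ii),
$$\tau-h(A)\le h(A_*)-h(A\cap A_*)\le y\big(\dim A_*-\dim(A\cap A_*)\big)=y(k-\dim A).\qquad\square$$

**Remark.** Step 2 shows that $A_*$ contains $e_1$ and all $e_a-e_b$ with $a,b\ge2$, which span the hyperplane $\{v:\sum_{a\ge2}v_a=0\}$. This hyperplane contains $\mathbf 1$ exactly when $p$ divides $k-1$. So if $p\nmid k-1$, then $A_*=\mathbb F_p^k$ and $\delta=0$.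

**Example (three-element sets, continued).** Here $p=3$ divides $k-1=3$. There are four $3$-dimensional subspaces containing $B_1$: the spaces $\langle\mathbf 1,e_1,e_b\rangle$ for $b=2,3,4$, and the hyperplane $K=\{v:v_2+v_3+v_4=0\}$. Knowing $x_1,x_2$ determines $i_1,i_2$ and the set $\{i_3,i_4\}$, so $n_A\equiv2$ for $A=\langle\mathbf 1,e_1,e_2\rangle$, and similarly for $b=3,4$. Knowing $x_1$ and the differences $x_2-x_3=e_{i_3}-e_{i_2}$ and $x_3-x_4=e_{i_4}-e_{i_3}$ determines $i_2,i_3,i_4$ and leaves $i_1$ free, so $n_K\equiv n-3$. Since $\tau-\eta=\log(6(n-3))$, the candidates for $y$ in (9) are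
$$\tfrac12\log(6(n-3)),\qquad\log(3(n-3)),\qquad\log6,$$
coming from $\mathbb F_3^4$, from the first three spaces, and from $K$. For $n>9$ the smallest is $y=\log6$, and $\delta=\log\frac{n-3}6>0$. Isolation would instead require a codimension per factor of at least
$$y^+=\max_{\langle\mathbf 1,e_1\rangle\subseteq A\ne\mathbb F_p^k}\frac{\tau-h(A)}{k-\dim A}=\log(n-3).$$
In general, taking $A=B_1$ shows $y^+\ge\frac{\tau-\eta}{k-2}$. This is the wrong direction for an inequality like (9), and here it is strict.

## 7. Sampling at codimension $y$ per factor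

We complete the proof of Proposition 6, assuming $y<n$.

**Step 1: pass to a large power.** The purpose is to replace the averages in (8) by bounds valid for almost every cycle. Fix $\kappa>0$ with $y+2\kappa<n$. For $m\ge1$ put $r=\lceil m(y+2\kappa)\rceil\le nm$. The cycles of $Z_1^m,\dots,Z_k^m\subseteq V^m$ are the sequences $x=(x^1,\dots,x^m)\in\mathcal C^m$. The number of $x'\in\mathcal C^m$ with $\sum_j\alpha_jx'_j=\sum_j\alpha_jx_j$ for all $\alpha\in A$ is $\prod_{i=1}^mn_A(x^i)$. Call $x$ *typical* if
$$\prod_{i=1}^mn_A(x^i)\le p^{m(\tau-h(A)+\kappa)}\qquad\text{for all }A\le\mathbb F_p^k.$$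
For $x$ uniform in $\mathcal C^m$ and fixed $A$, the $\log n_A(x^i)$ are i.i.d. with mean $\tau-h(A)$. By the weak law of large numbers, applied to each of the finitely many $A$, the fraction of non-typical $x\in\mathcal C^m$ is $o(1)$ as $m\to\infty$.

**Step 2: the random restriction.** The purpose is to set up the sample and its expected size. Choose a uniformly random subspace $U\le V^m$ of codimension $r$ and, independently of $U$, independent uniform $a_1,\dots,a_{k-1}\in V^m$. Put $a_k=-\sum_{j<k}a_j$. Let $X'_j=\{z\in Z_j^m:z+a_j\in U\}$, and let $E$ be the set of all cycles in $\prod_jX'_j$, i.e. $E=\{x\in\mathcal C^m:x_j+a_j\in U\text{ for all }j\}$. Since $\sum_j(x_j+a_j)=0$, the condition for $j=k$ follows from the others. So $\Pr(x\in E\mid U)=p^{-(k-1)r}$ for every $x\in\mathcal C^m$ and every $U$. Hence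
$$E_0:=\mathbb E|E|=T^mp^{-(k-1)r},$$
and, conditioned on $x\in E$, the subspace $U$ is still uniform.

**Step 3: the chance that a second cycle survives.** Let $x,x'\in\mathcal C^m$, $d_j=x'_j-x_j$, and $A(x')=\{\alpha\in\mathbb F_p^k:\sum_j\alpha_jd_j=0\}\ni\mathbf 1$. By rank–nullity, $\dim\langle d_1,\dots,d_k\rangle=k-\dim A(x')$. Given $x\in E$, we have $x'\in E$ if and only if all $d_j\in U$.

A fixed $R$-dimensional space lies in $U$ with probability $\prod_{i<R}\frac{p^{nm-r}-p^i}{p^{nm}-p^i}$ if $R\le nm-r$, and with probability $0$ otherwise. To see this, write $U=\phi(U_0)$ with $U_0$ fixed and $\phi$ a uniformly random automorphism of $V^m$. Then $\phi^{-1}$ takes a basis of the fixed space to a uniformly random linearly independent $R$-tuple, and we count those tuples inside $U_0$. Each factor is at most $p^{-r}$, since $p^{nm-r}-p^i\le p^{nm-r}-p^{i-r}$. Thus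
$$\Pr(x'\in E\mid x\in E)\le p^{-r(k-\dim A(x'))}.\tag{10}$$
If $x$ is typical, at most $p^{m(\tau-h(A)+\kappa)}$ of the $x'$ have $A(x')=A$. Let $s$ be the number of subspaces of $\mathbb F_p^k$.

**Step 4: pairs determine cycles.** The purpose is the injectivity required in Lemma 5. Let $x$ be typical. If $x'\ne x$ agrees with $x$ in coordinates $1$ and $2$, then $\langle\mathbf 1,e_1,e_2\rangle\subseteq A(x')\ne\mathbb F_p^k$. By (10), $r\ge m(y+2\kappa)$ and Lemma 8(b), the expected number of such $x'\in E$, given $x\in E$, is at most
$$\sum_{\langle\mathbf 1,e_1,e_2\rangle\subseteq A\ne\mathbb F_p^k}p^{m(\tau-h(A)+\kappa)-m(y+2\kappa)(k-\dim A)}\le\sum_{A\ne\mathbb F_p^k}p^{m\kappa-2m\kappa(k-\dim A)}\le s\,p^{-\kappa m}.$$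
If $k\ge4$, the same bound holds for coordinates $3$ and $4$.

**Step 5: degrees.** The purpose is the bound $D$ of Lemma 5. If $A\supseteq\langle\mathbf 1,e_j\rangle$, Lemma 8(a) gives
$$\tau-h(A)-(k-\dim A)y\le\tau-\eta-(\dim A-2)y-(k-\dim A)y=\delta.$$
So for typical $x$, given $x\in E$, the expected number of $x'\in E$ with $x'_j=x_j$ (including $x$ itself) is at most
$$\sum_{A\supseteq\langle\mathbf 1,e_j\rangle}p^{m(\tau-h(A)+\kappa)-m(y+2\kappa)(k-\dim A)}\le s\,p^{m(\delta+\kappa)}.$$

**Step 6: the rank count for $k\ge4$.** The aim here and in Step 7 is the inequality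
$$\eta-y\le(1-c)(n-y).\tag{11}$$
Let $D=20ks\,p^{m(\delta+\kappa)}\ge1$. Let $\hat E$ be the set of typical $x\in E$ such that no other member of $E$ agrees with $x$ in both coordinates $1,2$ or in both coordinates $3,4$, and such that for every $j$ at most $D$ members of $E$ have $j$-th coordinate $x_j$. Bound the members of $E\setminus\hat E$ by cause. Non-typical cycles contribute $o(1)E_0$ in expectation. By Step 4 and Markov's inequality, the two pair conditions contribute at most $2s\,p^{-\kappa m}E_0$. By Step 5 and Markov's inequality, each of the $k$ degree conditions fails with conditional probability at most $\frac1{20k}$. So for large $m$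
$$\mathbb E|E\setminus\hat E|\le\big(o(1)+2s\,p^{-\kappa m}+\tfrac1{20}\big)E_0\le\tfrac1{10}E_0,$$
and $\mathbb E\big(|\hat E|-|E\setminus\hat E|\big)=E_0-2\,\mathbb E|E\setminus\hat E|\ge\frac45E_0$. Fix an outcome with $|\hat E|-|E\setminus\hat E|\ge\frac45E_0$.

Translate each $X'_j$ by $a_j$. As $\sum_ja_j=0$, cycles go to cycles. All sets now lie in $U\cong\mathbb F_p^{nm-r}$, and $1_E$ is the restriction of $1[x_1+\dots+x_k=0]$. By the definition of $\hat E$, the hypotheses of Lemma 5 hold. Lemmas 5 and 1 give
$$\tfrac45\,T^mp^{-(k-1)r}\le D\cdot k\,p^{(1-c)(nm-r)}=20k^2s\,p^{m(\delta+\kappa)}\,p^{(1-c)(nm-r)}.$$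
Take logarithms, divide by $m$ and let $m\to\infty$, so that $r/m\to y+2\kappa$. Then let $\kappa\to0$:
$$\tau-(k-1)y\le\delta+(1-c)(n-y).$$
Inserting $\delta=\tau-\eta-(k-2)y$ gives (11): the loss $\delta$ from allowing degree $D$ is exactly cancelled by the surplus of $\tau$ over $\eta+(k-2)y$.

**Step 7: the rank count for $k=3$.** The only $A\supsetneq B_1$ is $\mathbb F_p^3$, so $y=\tau-\eta$. Let $x$ be typical. If $x'\ne x$ and $x'_j=x_j$, then $A(x')$ contains the two-dimensional space $\langle\mathbf 1,e_j\rangle$ and is not $\mathbb F_p^3$. So $A(x')=\langle\mathbf 1,e_j\rangle$, which has $h=\eta$. By (10), given $x\in E$, the expected number of such $x'\in E$ is at most $p^{m(\tau-\eta+\kappa)-r}\le p^{-\kappa m}$. So the expected number of members of $E$ that are non-typical or share a coordinate with another member is at most $(o(1)+3p^{-\kappa m})E_0\le\frac12E_0$ for large $m$. Hence some outcome has at least $\frac12E_0$ members of $E$ that share no coordinate with any other member of $E$.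

Restrict each $X'_j$ to the $j$-th coordinates of these members. A cycle in the restricted sets belongs to $E$ and shares a coordinate with one of these members, hence equals it. So any two distinct cycles of the restricted sets differ in every coordinate. After translating into $U$ as in Step 6, Lemmas 3 and 1 give $\frac12T^mp^{-2r}\le3p^{(1-c)(nm-r)}$. In the limit, $\tau-2y\le(1-c)(n-y)$. As $\tau=\eta+y$, this is (11).

**Step 8: conclusion.** From (11), $cy\ge\eta-(1-c)n$, i.e. $y\ge n-\frac{n-\eta}c$. Insert this in (9):
$$\tau\ge\eta+(k-2)n-\frac{k-2}c(n-\eta)=(k-1)n-\Big(1+\frac{k-2}c\Big)(n-\eta)=(k-1)n-C(n-\eta).$$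
This is (7), and Proposition 6 is proved. $\square$

## 8. From symmetric regular systems to Theorem B

Let $X_1,\dots,X_k\subseteq V$ have $T$ cycles and let $Y$ be a random cycle; so $T\ge1$.

**Step 1: rational probabilities.** The purpose is to make the counts in Step 3 integers. For fixed $X_1,\dots,X_k$, the right-hand side in Theorem B is continuous in the distribution of $Y$ on the finite set of cycles, and rational distributions are dense. So we may assume that $Y$ has rational probabilities.

**Step 2: symmetrization.** The purpose is to obtain the automorphisms $L_\pi$. Let $V'=V^{S_k}$, the space of functions $S_k\to V$, and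
$$X'_j=\{u\in V':u(\sigma)\in X_{\sigma(j)}\text{ for all }\sigma\in S_k\}.$$
For instance, if $k=3$, each $X'_j$ is a product of two copies of each $X_i$, so $|X'_j|=(|X_1||X_2||X_3|)^2$ for every $j$, whatever the sizes of the $X_i$.

A cycle $(u_1,\dots,u_k)$ of this system amounts to the choice, for each $\sigma$ independently, of elements $u_j(\sigma)\in X_{\sigma(j)}$ with $\sum_ju_j(\sigma)=0$, that is, of a cycle of $X_1,\dots,X_k$. So there are exactly $T^{k!}$ cycles. For $\pi\in S_k$ let $(L_\pi u)(\sigma)=u(\sigma\pi)$, a linear automorphism of $V'$. If $u\in X'_j$, then $(L_\pi u)(\sigma)\in X_{\sigma(\pi(j))}$, and the converse holds as well. So $L_\pi X'_j=X'_{\pi(j)}$.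

Take independent copies $Y^\sigma$ ($\sigma\in S_k$) of $Y$ and put $u_j(\sigma)=Y^\sigma_{\sigma(j)}$. Then $(u_1,\dots,u_k)$ is a random cycle in $X'_1\times\dots\times X'_k$ with rational probabilities. For each $i$ there are $(k-1)!$ permutations $\sigma$ with $\sigma(j)=i$. So
$$H(u_j)=\sum_\sigma H(Y_{\sigma(j)})=(k-1)!\sum_iH(Y_i)=:h'\qquad\text{for every }j.$$
Moreover $L_\pi u_j$ has the law of $u_{\pi(j)}$: the values $(L_\pi u_j)(\sigma)=Y^{\sigma\pi}_{\sigma\pi(j)}$ are independent over $\sigma$ and have the law of $Y_{\sigma(\pi(j))}$, just like the values $u_{\pi(j)}(\sigma)=Y^\sigma_{\sigma(\pi(j))}$.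

**Step 3: regularization.** The purpose is to make all elements of a set lie in equally many cycles. Let $\ell$ be a multiple of a common denominator of the probabilities of $(u_1,\dots,u_k)$. Let $Z_j\subseteq V'^\ell$ be the set of sequences in which each $v\in V'$ occurs exactly $\ell\Pr(u_j=v)$ times. (For a variable taking two values with probability $\frac12$ each, this would be the set of $\binom{\ell}{\ell/2}$ balanced sequences.) We check the hypotheses of Proposition 6 and estimate the sizes.

* *Symmetry.* $\Pr(u_{\pi(j)}=L_\pi v)=\Pr(L_\pi u_j=L_\pi v)=\Pr(u_j=v)$. So $L_\pi$, applied to each of the $\ell$ entries, maps $Z_j$ onto $Z_{\pi(j)}$. In particular all $|Z_j|$ equal a common $M''$.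
* *At least one cycle.* Take a sequence of $\ell$ cycles of $X'_1,\dots,X'_k$ in which each cycle occurs $\ell$ times its probability. Its $j$-th coordinates form an element of $Z_j$.
* *Few cycles.* $Z_j\subseteq X_j'^{\,\ell}$, so there are at most $T^{k!\,\ell}$ cycles.
* *Regularity.* $S_\ell$, permuting the $\ell$ entries, acts transitively on each $Z_j$ and maps cycles to cycles. So all elements of $Z_j$ lie in the same number of cycles.
* *Size.* $M''\ge p^{\ell h'}(\ell+1)^{-|V'|}$. To see this, let $q_v=\Pr(u_j=v)$ and draw $\ell$ independent samples from $q$. Compare the probability that every $v$ occurs $\ell q_v$ times with the probability of occurrence numbers $(m_v)$, where $\sum_vm_v=\ell$, and $m_v=0$ if $q_v=0$. Using $\frac{a!}{b!}\ge b^{a-b}$, their ratio is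
$$\prod_{q_v>0}\frac{m_v!}{(\ell q_v)!}\,q_v^{\ell q_v-m_v}\ge\prod_{q_v>0}(\ell q_v)^{m_v-\ell q_v}q_v^{\ell q_v-m_v}=\prod_{q_v>0}\ell^{\,m_v-\ell q_v}=1.$$
So $(\ell q_v)$ is a most likely vector of occurrence numbers. There are at most $(\ell+1)^{|V'|}$ such vectors, so its probability is at least $(\ell+1)^{-|V'|}$. Each element of $Z_j$ has probability $\prod_vq_v^{\ell q_v}=p^{-\ell h'}$, so $|Z_j|\,p^{-\ell h'}\ge(\ell+1)^{-|V'|}$.

**Step 4: apply the proposition and take roots.** Proposition 6 in $V'^\ell\cong\mathbb F_p^{nk!\,\ell}$ yields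
$$T^{k!\,\ell}\ge N^{k!\,\ell(k-1)}\Big(\frac{p^{\ell h'}(\ell+1)^{-|V'|}}{N^{k!\,\ell}}\Big)^C.$$
Take $(k!\,\ell)$-th roots and let $\ell\to\infty$ through multiples of the common denominator; then $(\ell+1)^{-|V'|/(k!\,\ell)}\to1$. Since $h'/k!=\frac1k\sum_iH(Y_i)$,
$$T\ge N^{k-1}\Big(\frac{p^{\frac1k\sum_iH(Y_i)}}N\Big)^C=N^{k-1}\prod_{j=1}^k\Big(\frac{p^{H(Y_j)}}N\Big)^{C/k}.$$
This proves Theorem B, and with Section 2 also Theorem A. Together with the quoted lower bound, $C_{p,k}=1+\frac{k-2}{c_{p,k}}$. $\square$

## 9. Fractional covers and the asymmetric removal theorem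

For Theorem C a maximal family of disjoint cycles no longer suffices, since the $X_j$ have different budgets. We choose the random cycle by linear programming duality.

**Definition.** Functions $w_j:X_j\to[0,\infty)$, $1\le j\le k$, form a *fractional cover* if $\sum_jw_j(x_j)\ge1$ for every cycle $x$.

Example: the constant functions $w_j=\frac1k$ always form a fractional cover. For $p=2$, $n=1$, $k=3$ and $X_j=\mathbb F_2$ this cover has $\sum_xw_j(x)=\frac23$ for each $j$.

*Proof of Theorem C.* Suppose the deletion alternative fails.

**Step 1: fractional covers are expensive.** The purpose is to pass from sets to weights. Suppose some fractional cover had $\sum_{x\in X_j}w_j(x)<\varepsilon_jN/k$ for all $j$. Let $S_j=\{x\in X_j:w_j(x)\ge\frac1k\}$. Every cycle $x$ has some $j$ with $w_j(x_j)\ge\frac1k$, so deleting the $S_j$ destroys all cycles. Moreover $|S_j|\le k\sum_xw_j(x)<\varepsilon_jN$. This contradicts our assumption.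

**Step 2: duality.** The purpose is to find a well-spread random cycle. Consider the linear program: minimize $v\ge0$ subject to $w$ being a fractional cover and $\sum_{x\in X_j}w_j(x)\le\varepsilon_jv$ for all $j$. It is feasible (take $w_j=\frac1k$ and $v$ large) and bounded below, so it has an optimal value $v^*$, which is attained. By Step 1, $v^*\ge N/k$. Its dual has variables $y_\gamma\ge0$ for the cycles $\gamma$ and $\mu_j\ge0$ for the budget constraints. By LP duality there are such numbers with
$$\sum_\gamma y_\gamma=v^*,\qquad\sum_{\gamma:\gamma_j=x}y_\gamma\le\mu_j\quad(x\in X_j,\ 1\le j\le k),\qquad\sum_j\lambda_j\le1,\quad\text{where }\lambda_j:=\mu_j\varepsilon_j.$$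
The middle constraint is the one dual to $w_j(x)$, and the last one is dual to $v$. Since $v^*>0$, some $y_\gamma>0$, so all $\mu_j>0$ and all $\lambda_j>0$.

**Step 3: apply Theorem B.** Let $Y=\gamma$ with probability $y_\gamma/v^*$. Then
$$\Pr(Y_j=x)\le\frac{\mu_j}{v^*}=\frac{\lambda_j}{\varepsilon_jv^*}\le\frac{k\lambda_j}{\varepsilon_jN},\qquad\text{so}\qquad H(Y_j)\ge\log(\varepsilon_jN)-\log(k\lambda_j).$$
By the inequality of arithmetic and geometric means, $\prod_jk\lambda_j\le\big(\sum_j\lambda_j\big)^k\le1$. Hence $\sum_jH(Y_j)\ge\sum_j\log(\varepsilon_jN)$. Theorem B gives at least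
$$N^{k-1}\prod_j\Big(\frac{\varepsilon_jN}N\Big)^{C/k}=(\varepsilon_1\cdots\varepsilon_k)^{C/k}N^{k-1}$$
cycles. $\square$
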